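# Odd-hole-free graphs that are not perfectly divisible

## 1. Holes, perfect graphs, perfect divisibility

All graphs are finite and simple. For a graph $G$ we write $\omega(G)$, $\alpha(G)$, $\chi(G)$ for the clique number, the stability number and the chromatic number. A largest clique of $G$ is a clique with exactly $\omega(G)$ vertices. For $X\subseteq V(G)$, $G[X]$ is the subgraph induced by $X$. A vertex is complete to a set if it is adjacent to all of it, and anticomplete if it is adjacent to none of it. The same words are used for two disjoint sets. We use freely that $\chi(G)\ge |V(G)|/\alpha(G)$, since color classes are stable.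

**Definition 1 (hole).** A hole is a chordless cycle with at least four vertices. Its length is its number of vertices, and it is odd if the length is odd. A graph is odd-hole-free if it has no odd hole as an induced subgraph.

The cycle $C_4$ is a hole of length $4$, and $C_5$ is the shortest odd hole. Here is the example that will follow us through the whole lecture. Let
$$T=\overline{C_7}:\qquad V(T)=\mathbb Z_7,\quad i\sim i' \iff i-i'\in\{\pm2,\pm3\}.$$
This graph has a hole of length $4$, namely $0,3,1,4$: the pairs $03,31,14,40$ have differences $\pm3,\pm2,\pm3,\pm3$, while $0,1$ and $3,4$ are nonadjacent. But $T$ has no hole of length $n\ge5$. Suppose it had one. Taking complements, $\overline{C_n}$ would be an induced subgraph of $C_7$. In $\overline{C_n}$ every vertex has degree $n-3$, and degrees in $C_7$ are at most $2$, so $n=5$. Now $\overline{C_5}=C_5$, and $C_7$ has no induced $C_5$, because its proper induced subgraphs are disjoint unions of paths. So $T$ is odd-hole-free.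

**Definition 2 (perfect graph).** A graph $G$ is perfect if $\chi(H)=\omega(H)$ for every induced subgraph $H$ of $G$.

Bipartite graphs are perfect. The cycle $C_5$ is not, since $\chi=3>2=\omega$. Our graph $T$ is not perfect either: $\omega(T)=\alpha(C_7)=3$, while $\alpha(T)=\omega(C_7)=2$ gives $\chi(T)\ge 7/2$, hence $\chi(T)\ge 4$. Note that every vertex $c$ of $T$ lies in a triangle, for instance $\{c,c+2,c+4\}$ (the differences are $2,2,4\equiv-3$).

On the other hand, every proper induced subgraph $H$ of $T$ is perfect. Since induced subgraphs of $H$ are again proper in $T$, it is enough to check $\chi(H)=\omega(H)$. The complement $\overline H$ is a disjoint union of paths with $p_1,p_2,\dots$ vertices. A path with $p$ vertices has a stable set of size $\lceil p/2\rceil$, and its vertices can be covered by $\lceil p/2\rceil$ edges or single vertices. So $\omega(H)=\alpha(\overline H)\ge\sum_i\lceil p_i/2\rceil\ge\chi(H)\ge\omega(H)$.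

**Definition 3 (perfectly divisible).** A graph $G$ is perfectly divisible if every non-null induced subgraph $H$ of $G$ contains a set $X$ of vertices such that $X$ meets all largest cliques of $H$ and $X$ induces a perfect graph.

A perfect graph is perfectly divisible: take $X=V(H)$. The cycle $C_5$ is perfectly divisible although not perfect. For $H=C_5$ let $X$ be four of the five vertices; it induces a path and meets every edge. All other induced subgraphs are perfect.

Perfect divisibility bounds $\chi$ in terms of $\omega$: every perfectly divisible graph satisfies $\chi(G)\le\omega(G)^2$. Indeed, color $G[X]$ with at most $\omega(G)$ colors. The rest, $G-X$, is perfectly divisible and has clique number at most $\omega(G)-1$, because $X$ meets all largest cliques. By induction $\chi(G)\le \omega(G)+(\omega(G)-1)+\dots+1\le\omega(G)^2$.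

**Definition 4 (hereditary class, $\mathcal P$-set).** A class $\mathcal P$ of graphs is hereditary if it is closed under isomorphism and induced subgraphs. A $\mathcal P$-set of $G$ is a set $X\subseteq V(G)$ with $G[X]\in\mathcal P$.

The class of perfect graphs is hereditary. So is the class of edgeless graphs, whose $\mathcal P$-sets are the stable sets. If $X$ is a $\mathcal P$-set of $G$ and $H$ is an induced subgraph of $G$, then $X\cap V(H)$ is a $\mathcal P$-set of $H$; we will use this constantly.

**Definition 5 ($\mathcal L$-free).** For $\mathcal L\subseteq\{5,6,7,\dots\}$, a graph is $\mathcal L$-free if it has no hole whose length is in $\mathcal L$.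

With $\mathcal L$ the set of odd integers at least $5$ this means odd-hole-free. With $\mathcal L=\{5,6,7,\dots\}$ it means that all holes have length exactly $4$. The graph $T$ is $\mathcal L$-free for every $\mathcal L$.

## 2. Does forbidding odd holes force perfect divisibility?

The problem comes from Chính T. Hoàng, "On the structure of (dart, odd hole)-free graphs", arXiv:2504.20422 (2025): find an odd-hole-free graph that is not perfectly divisible. In plain words, odd holes are themselves not perfect. If we forbid them, can we always find, in every induced subgraph, a perfect part that touches every largest clique? The answer is no, even if all holes of length at least $5$ are forbidden.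

**Theorem 6.** There is an explicit graph $G$ with no hole of length at least $5$ (in particular, odd-hole-free) such that no $X\subseteq V(G)$ both induces a perfect graph and meets all largest cliques of $G$. Hence $G$ is odd-hole-free and not perfectly divisible.

The hole condition cannot be pushed further: a graph with no holes at all is chordal, and chordal graphs are perfect (a textbook theorem). The construction uses very little about perfection, and it gives the following.

**Theorem 7.** Let $\mathcal L\subseteq\{5,6,\dots\}$ and let $\mathcal P$ be a hereditary class. The following are equivalent:

1. every non-null $\mathcal L$-free graph $G$ has a $\mathcal P$-set meeting all largest cliques of $G$;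
2. $\mathcal P$ contains every $\mathcal L$-free graph.

So for odd-hole-free graphs, "perfect" cannot be replaced by any hereditary class, except trivially by one that already contains all odd-hole-free graphs. The Strong Perfect Graph Theorem is not used anywhere.

## 3. Clique number two, and the complement of the seven-cycle

We want an odd-hole-free graph with no perfect set meeting all its largest cliques. Call such a perfect set, when it exists, a perfect transversal.

If $\omega(G)=1$, the graph is edgeless and $X=V(G)$ works. Let $\omega(G)=2$, so $G$ has no triangle. If $G$ were not bipartite, take a shortest odd cycle. A chord would split it into two shorter cycles whose lengths add up to an odd number, so one of them would be odd, a contradiction. Hence the shortest odd cycle is chordless of length at least $5$, an odd hole. So an odd-hole-free graph with $\omega=2$ is bipartite, and $X=V(G)$ works again. An example needs $\omega\ge3$, and it must not be perfect.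

The graph $T$ has $\omega(T)=3$, is odd-hole-free and is not perfect. It is nevertheless perfectly divisible. Proper induced subgraphs of $T$ are perfect, and for $H=T$ take $A=\{0,1,2\}$. A triangle of $T$ is a stable set of size $3$ in $C_7$. The remaining vertices $3,4,5,6$ form a path in $C_7$, whose stable sets have size at most $2$. So $A$ meets all triangles, and $T[A]$, the edge $02$ with the isolated vertex $1$, is perfect.

What $T$ does offer is small but real: every perfect set misses at least one vertex. The plan is to amplify this.

## 4. Holes in modules, joins and clique sums

Our graphs will be assembled by three operations. We need to know that none of them creates long holes.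

**Definition 8 (module).** A set $B$ of vertices of a graph is a module if every vertex outside $B$ is complete or anticomplete to $B$.

In a star with center $x$, any set of leaves is a module. In the path $a,b,c,d$ the set $\{a,b\}$ is not: $c$ sees $b$ but not $a$.

**Lemma 9.**
(a) Let $O$ be a hole of length at least $5$ in a graph and let $B$ be a module. Then $|O\cap B|\le1$ or $O\subseteq B$.
(b) Let a graph be the union of two induced subgraphs $G_1,G_2$ with $V(G_1)\cap V(G_2)$ a clique and no edges between $V(G_1)\setminus V(G_2)$ and $V(G_2)\setminus V(G_1)$. Then each of its holes lies in $G_1$ or in $G_2$.
(c) If the vertex set of a graph is partitioned into sets that are pairwise complete to each other, each hole of length at least $5$ lies in one of the sets.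

*Proof.* (a) Suppose $B'=O\cap B$ satisfies $2\le|B'|<|O|$. Since $O$ is connected, some $v\in O\setminus B'$ has a neighbor in $B'$. As $v\notin B$ and $B$ is a module, $v$ is complete to $B'$. But $v$ has only two neighbors $v^-,v^+$ on $O$, so $B'=\{v^-,v^+\}$. These two are nonadjacent because $O$ has length at least $5$. Let $z\ne v$ be the other neighbor of $v^-$ on $O$. Then $z\ne v^+$, so $z\notin B'$, and $z$ has the neighbor $v^-$ in $B$. Hence $z$ is adjacent to $v^+$ too, and $v,v^-,z,v^+$ is a cycle of length $4$ inside $O$. This contradicts that $O$ is a chordless cycle of length at least $5$.

(b) If a hole $O$ lies in neither side, it has a vertex in $V(G_1)\setminus V(G_2)$ and a vertex in $V(G_2)\setminus V(G_1)$. So deleting the clique $O\cap V(G_1)\cap V(G_2)$ disconnects $O$. But a clique contained in a hole is empty, a single vertex, or two adjacent vertices, and deleting any of these from a cycle leaves a connected graph.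

(c) The complement of a cycle $0,1,\dots,n-1$ with $n\ge5$ is connected: $i$ and $i+1$ are both non-neighbors of $i+3$ on the cycle, so they are joined in the complement through $i+3$. In the complement of the given graph there are no edges between different sets of the partition, so a connected piece lies in one set. $\square$

When the graph in (b) is built from $G_1$ and $G_2$ by identifying a clique of one with an equally large clique of the other, we speak of gluing along a clique. Two triangles glued along an edge give $K_4$ minus an edge. Any clique of the glued graph also lies in $G_1$ or in $G_2$, since vertices strictly on different sides are nonadjacent.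

## 5. Lexicographic powers amplify imperfection

From here to Section 9 we fix data of the following kind.

**Standing data.** $\mathcal L\subseteq\{5,6,\dots\}$; $\mathcal P$ is a hereditary class; $F$ is an $\mathcal L$-free graph with $f\ge2$ vertices such that
$$F\notin\mathcal P,\qquad \omega(F)=b\ge2,\qquad \text{every vertex of }F\text{ is in a clique of size }b. \tag{1}$$

The case to keep in mind is $\mathcal L=\{5,6,\dots\}$, $\mathcal P$ the perfect graphs, $F=T$, $f=7$, $b=3$. All requirements were checked in Section 1.

**Definition 10 (lexicographic power).** $F^{[n]}$ has vertex set $V(F)^n$. Distinct words $u,v$ are adjacent if and only if $u_\ell v_\ell\in E(F)$, where $\ell$ is the first coordinate in which they differ. In particular $F^{[0]}=K_1$ and $F^{[1]}=F$.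

For example, $T^{[2]}$ has $49$ vertices: replace each vertex of $T$ by a copy of $T$, with all or no edges between two copies according to $T$. In it $(0,5)\sim(2,5)$ because $0\sim2$ in $T$, and $(0,5)\not\sim(0,6)$ because $5\not\sim6$.

For $n\ge1$ and $c\in V(F)$, call the set of words with first coordinate $c$ the block of $c$. It induces a copy of $F^{[n-1]}$. It is a module, since adjacency to a word outside depends only on first coordinates. Choosing one word from each block gives an induced copy of $F$.

**Lemma 11.** For all $n\ge0$:
(a) $F^{[n]}$ is $\mathcal L$-free;
(b) $\omega(F^{[n]})=b^n$;
(c) every $\mathcal P$-set of $F^{[n]}$ has size at most $(f-1)^n$;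
(d) for every $\mathcal P$-set $X$, the graph $F^{[n]}-X$ has a clique of size at least $b^n-(b-1)^n$.

*Proof.* Induction on $n$. For $n=0$ the graph is $K_1$, and the four claims say: no hole, $\omega=1$, size at most $1$, a clique of size at least $1-1=0$. Let $n\ge1$.

**Step 1 (holes).** This step proves (a). Let $O$ be a hole of length at least $5$. By Lemma 9(a) either $O$ lies in one block, a copy of $F^{[n-1]}$, and we use induction, or $O$ meets each block at most once. In the second case first coordinates map $O$ isomorphically to a hole of $F$ of the same length. In both cases the length is not in $\mathcal L$.

**Step 2 (clique number).** This step proves (b). The blocks met by a clique correspond to a clique of $F$, so there are at most $b$ of them, and each contains at most $b^{n-1}$ vertices of the clique. Equality is reached by taking a $b$-clique of $F$ and a largest clique in each of its blocks.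

**Step 3 (an empty block).** This step finds the weakness of $X$ on which (c) and (d) both rest. Let $X$ be a $\mathcal P$-set. If $X$ met every block, it would contain one word from each block, so $G[X]$, with $G=F^{[n]}$, would contain an induced copy of $F$. By heredity $F\in\mathcal P$, a contradiction. So the block of some $c$ is disjoint from $X$. In every other block, $X$ cuts out a $\mathcal P$-set of a copy of $F^{[n-1]}$.

**Step 4 (counting).** This step proves (c). At most $f-1$ blocks meet $X$, each in at most $(f-1)^{n-1}$ words by induction.

**Step 5 (a missed clique).** This step proves (d). By (1) there is a $b$-clique of $F$ containing $c$. The block of $c$ contributes a clique of size $b^{n-1}$ disjoint from $X$. Each of the other $b-1$ blocks contributes, by induction, a clique of size at least $b^{n-1}-(b-1)^{n-1}$ disjoint from $X$. Together they form a clique of size at least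
$$b^{n-1}+(b-1)\bigl(b^{n-1}-(b-1)^{n-1}\bigr)=b^n-(b-1)^n.\qquad\square$$

For $T$ and $n=2$ this reads: one triangle from the empty block plus one missed vertex from each of two further blocks, $3+1+1=5=9-4$. In general every perfect set of $T^{[n]}$ misses a clique of size at least $3^n-2^n$, where the largest cliques have size $3^n$. The proportion $1-(2/3)^n$ tends to $1$.

One might hope that a large power of $T$ is already the graph we want. It never is.

**Lemma 12.** For every $n\ge0$, with $A=\{0,1,2\}\subset V(T)$, the set $A^n$ induces a perfect graph in $T^{[n]}$ and meets all largest cliques of $T^{[n]}$.

*Proof.* Since $T[A]$ has the single edge $02$, the graph induced by $A^n$ consists, for $n\ge1$, of three copies of the graph induced by $A^{n-1}$: blocks $0$ and $2$ are complete to each other, and block $1$ is anticomplete to both. Disjoint unions and joins of perfect graphs are perfect. Indeed, $\chi$ and $\omega$ both become maxima under disjoint union and both become sums under joins, and an induced subgraph of a union or join is a union or join of induced subgraphs. So $A^n$ induces a perfect graph by induction. Next, by the count in Step 2, a clique of size $3^n$ meets exactly three blocks, belonging to a triangle of $T$, and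 is a largest clique inside each of them. The triangle contains some $c\in A$ by Section 3, and by induction the part in block $c$ contains a word of $c\times A^{n-1}$. For $n=0$ the only word lies in $A^0$. $\square$

So this is the exact obstacle: a power forces $X$ to miss cliques that are almost largest, but never one that is largest.

## 6. Raising the clique number on top of almost largest cliques

We can try to make the almost largest cliques matter. Let $G_0=F^{[N]}$, and let $q\le b^N-(b-1)^N$. Suppose we could glue, onto each clique $Q$ of size $q$ in $G_0$, a graph $D_Q$ with the following properties: $Q$ is a clique of $D_Q$, and every $\mathcal P$-set of $D_Q$ meeting all largest cliques of $D_Q$ must meet $Q$. If moreover the largest cliques of the $D_Q$ are largest in the final graph, then a $\mathcal P$-set $X$ meeting all largest cliques would have to meet every $Q$, and Lemma 11(d) says that it cannot. Everything depends on the gadget $D_Q$. Two attempts show what it must avoid; take $\mathcal P$ to be the perfect graphs.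

The first attempt is to enlarge each $Q$ by a clique of new vertices complete to $Q$, to a total size larger than $b^N$. Then each largest clique of the new graph is one of these enlarged cliques, and $X$ can be the set of all new vertices. It induces a disjoint union of cliques, which is perfect, and avoids $G_0$ altogether.

The second attempt is to put a cleverer graph $W$ on the new vertices, still complete to $Q$. Then the largest cliques of $D_Q$ are the sets $Q\cup K$ with $K$ a largest clique of $W$. A set avoiding $Q$ has to meet all largest cliques of $W$. So $D_Q$ does its job only if $W$ has no perfect set meeting all its largest cliques, that is, only if $W$ is already an example of what we seek. This is circular.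

The way out is that the new vertices must not be complete to the clique. Write $M$ for the clique of the gadget that will be identified with $Q$, and split it into many parts $M_u$ of size $k-1$, one for each $u$ in an index set $U$. For each $u$ provide a new clique $P_u$ of size $k$ which is complete to $M\setminus M_u$ and anticomplete to $M_u$. Exchanging $M_u$ for $P_u$ raises the clique size from $|M|$ to $|M|+1$. If two exchanges can never be made together, the cliques $P_u\cup(M\setminus M_u)$ will be largest. A set avoiding $M$ must then pick a vertex from every $P_u$, and now the graph on $\bigcup_uP_u$ only has to make all systems of representatives imperfect. This is a demand about representatives and no longer about largest cliques.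

It is met by pigeonhole. Label the vertices of $P_u$ by $j=1,\dots,k$. A choice of representatives is a coloring of $U$ with $k$ colors, so some color class contains at least $|U|/k$ elements. Take $U=V(F)^k$, and let the vertices labeled $j$ induce $f$ disjoint copies of $F^{[k-1]}$. By Lemma 11(c) a $\mathcal P$-set contains at most $f(f-1)^{k-1}$ of these $f^k$ vertices, a proportion that decays exponentially in $k$, while $1/k$ decays only linearly. Finally, the rule "same $j$-th coordinate" that creates the $f$ copies also provides the non-edges that forbid two exchanges.

## 7. The exchange gadget

Choose $k$ with
$$\Bigl(\frac f{f-1}\Bigr)^{k-1}>k, \tag{2}$$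
possible because the left side grows exponentially. As $k=1$ would give $1>1$, we have $k\ge2$. Let $U=V(F)^k$ and $t=|U|=f^k$. The vertices of $D$ are
$$c(u,j)\ (u\in U,\ 1\le j\le k),\qquad m(u,s)\ (u\in U,\ 1\le s\le k-1).$$
Put $P_u=\{c(u,j):1\le j\le k\}$, $M_u=\{m(u,s):1\le s\le k-1\}$, $M=\bigcup_uM_u$ and $C_j=\{c(u,j):u\in U\}$. The adjacencies are:

- (A) $M$ is a clique.
- (B) $m(u,s)$ and $c(v,j)$ are adjacent if and only if $u\ne v$.
- (C) $c(u,j)$ and $c(v,j')$ are adjacent whenever $j\ne j'$ (including $u=v$).
- (D) For $u\ne v$, $c(u,j)$ and $c(v,j)$ are adjacent if and only if $u_j=v_j$ and $u,v$ are adjacent in $F^{[k]}$.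

To get used to the rules, take $F=K_2$ on $\{0,1\}$ and $k=2$, ignoring (2) for the moment. Then $U=\{00,01,10,11\}$, any two words are adjacent in $F^{[2]}$, $C_1$ induces the two disjoint edges $c(00,1)c(01,1)$ and $c(10,1)c(11,1)$, and $C_2$ induces $c(00,2)c(10,2)$ and $c(01,2)c(11,2)$. All of $C_1$ is complete to all of $C_2$. Here $|M|=4$, and exchanging $m(00,1)$ for $c(00,1),c(00,2)$ gives a clique of size $5$.

Two facts follow at once from the rules. By (C), distinct sets $C_j$ are complete to each other and each $P_u$ is a clique. Moreover,
$$D[C_j]\ \text{is a disjoint union of } f \text{ copies of } F^{[k-1]}. \tag{3}$$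
Indeed, by (D) words with different $j$-th coordinates give nonadjacent vertices. Two distinct words with the same $j$-th coordinate first differ at a coordinate other than $j$, so deleting the $j$-th coordinate turns adjacency in $F^{[k]}$ into adjacency in $F^{[k-1]}$.

**Lemma 13.**
(a) $D$ is $\mathcal L$-free.
(b) $\omega(D)=L:=(k-1)t+1$, and $M$ is a clique of size $L-1$.
(c) Every $\mathcal P$-set $X$ of $D$ that meets all largest cliques of $D$ meets $M$.

*Proof.* **Step 1 (holes avoiding $M$).** This step reduces such holes to powers of $F$. Let $O$ be a hole of length $n\ge5$ with $O\cap M=\emptyset$. By (C) and Lemma 9(c), $O$ lies in a single $C_j$. Being connected, it lies in one copy of $F^{[k-1]}$ by (3), so $n\notin\mathcal L$ by Lemma 11(a).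

**Step 2 (no long hole meets $M$).** This step completes (a). Let $O$ be a hole of length $n\ge5$ and let $m\in O\cap M_u$. By (A) and (B) the non-neighbors of $m$ in $D$ are exactly the vertices of $P_u$, which form a clique. On $O$ there are $n-3$ non-neighbors of $m$, and they induce a path. A path that is a clique has at most two vertices, so $n=5$. Write $O=m\,y\,x\,x'\,y'\,m$ with $x=c(u,j)$, $x'=c(u,j')$, $j\ne j'$. Where is $y$?

- $y$ is adjacent to $x\in P_u$, so $y\notin M_u$.
- $y$ is adjacent to $m\in M_u$, so $y\notin P_u$.
- $y$ is nonadjacent to $x'\in P_u$, and vertices of $M_v$ with $v\ne u$ are adjacent to $x'$, so $y\notin M_v$ for $v\neq u$.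

Hence $y=c(v,i)$ with $v\ne u$. Since $y$ is nonadjacent to $x'=c(u,j')$, rule (C) forces $i=j'$. By symmetry $y'=c(v',j)$ for some $v'\ne u$. Because $j\ne j'$, rule (C) makes $y$ and $y'$ adjacent. But $y,y'$ are the two neighbors of $m$ on the hole $O$, so they are nonadjacent, a contradiction.

**Step 3 (clique number).** This step shows that exactly one exchange is possible, which is (b). Let $K$ be a clique. The sets $M_u\cup P_u$ partition $V(D)$, and by (B) $M_u$ is anticomplete to $P_u$. So $K\cap(M_u\cup P_u)$ lies in $M_u$ or in $P_u$, and it has at most $k-1$ elements unless it equals $P_u$, which has $k$. If $P_u,P_v\subseteq K$ with $u\ne v$, choose $j$ with $u_j\ne v_j$; then $c(u,j),c(v,j)$ are nonadjacent by (D), a contradiction. Hence $|K|\le(k-1)t+1$. By (A), (B) and (C), the set $P_u\cup(M\setminus M_u)$ is a clique, of size $k+(k-1)(t-1)=L$. And $|M|=(k-1)t=L-1$.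

**Step 4 (pigeonhole).** This step proves (c). Suppose $X\cap M=\emptyset$. For each $u$, $X$ meets the largest clique $P_u\cup(M\setminus M_u)$, hence $c(u,j(u))\in X$ for some $j(u)$. Let $V_j=\{u:j(u)=j\}$. The set $\{c(u,j):u\in V_j\}$ is contained in $X\cap C_j$, so it is a $\mathcal P$-set of $D[C_j]$. By (3) and Lemma 11(c) applied in each of the $f$ copies, $|V_j|\le f(f-1)^{k-1}$. Summing over $j$,
$$f^k=\sum_{j=1}^k|V_j|\le kf(f-1)^{k-1},$$
that is, $(f/(f-1))^{k-1}\le k$, which contradicts (2). $\square$

The gadget alone is not an example for perfect graphs: the clique $M$ itself meets all largest cliques of $D$. A clique avoiding $M$ has at most $b^{k-1}$ vertices in each $C_j$ by (3), so at most $kb^{k-1}\le kf^{k-1}\le(k-1)f^k<L$ in total, using $k\le2(k-1)\le f(k-1)$. The gadget only forces $X$ into $M$, and the powers of $F$ must do the rest.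

## 8. Replicating vertices to match clique sizes

We want to glue copies of the gadget along cliques of $G_0=F^{[N]}$. Two inequalities are needed: the clique number of the gadget must be at least $b^N$, so that its largest cliques are largest in the final graph, and the clique to be glued must have size at most $b^N-(b-1)^N$. With $D$ itself these read $L\ge b^N$ and $L-1\le b^N-(b-1)^N$. For $b=3$ and $N\ge1$ they contradict each other, because $L-1\ge 3^N-1>3^N-2^N$. Multiplying both sizes by a common factor $r$ widens the gap from $1$ to $r$ and cures this.

For $r\ge1$ let $D^{(r)}$ be obtained from $D$ by replacing each vertex by a clique of $r$ vertices, its copies; copies of distinct $v,w$ are adjacent if and only if $vw\in E(D)$. Let $M^{(r)}$ be the set of all copies of vertices of $M$. For instance, a single edge becomes $K_{2r}$ under this operation.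

**Lemma 14.** For every $r\ge1$: $D^{(r)}$ is $\mathcal L$-free; $\omega(D^{(r)})=rL$ and $M^{(r)}$ is a clique of size $r(L-1)$; every $\mathcal P$-set $X'$ of $D^{(r)}$ meeting all largest cliques of $D^{(r)}$ meets $M^{(r)}$.

*Proof.* **Step 1 (holes).** This step shows that replication creates no new hole lengths above $4$. The copies of a vertex form a module that is a clique, so it contains no hole. By Lemma 9(a), a hole of length at least $5$ contains at most one copy of each vertex, hence is isomorphic to a hole of $D$. Its length is not in $\mathcal L$ by Lemma 13(a).

**Step 2 (cliques).** This step computes the sizes. The vertices of $D$ having a copy in a given clique of $D^{(r)}$ form a clique of $D$, and each has at most $r$ copies. So cliques have at most $rL$ vertices, and the set of all copies of a largest clique of $D$ attains this. All copies of the clique $M$ form a clique of size $r(L-1)$.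

**Step 3 (projection to $D$).** This step transfers Lemma 13(c). Let $X$ be the set of vertices of $D$ having a copy in $X'$. Choosing one such copy for each shows that $D[X]$ is isomorphic to an induced subgraph of $D^{(r)}[X']$, so $X$ is a $\mathcal P$-set. If $K$ is a largest clique of $D$, the set of all copies of $K$ is a largest clique of $D^{(r)}$ by Step 2, so it meets $X'$, and therefore $X$ meets $K$. By Lemma 13(c), $X$ meets $M$, so $X'$ meets $M^{(r)}$. $\square$

## 9. Gluing gadgets onto a large power

Choose $N$ with
$$b^N\ge2L(b-1)^N\qquad\text{and}\qquad b^N\ge2L^2, \tag{4}$$
possible because $b\ge2$ makes both $(b/(b-1))^N$ and $b^N$ tend to infinity. Put $r=\lceil b^N/L\rceil$. Then $rL\ge b^N$. By (4),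
$$\frac{b^N}L=\frac{b^N}{2L}+\frac{b^N}{2L}\ge(b-1)^N+L,$$
and since $r\le b^N/L+1$,
$$r(L-1)\le\Bigl(\frac{b^N}L+1\Bigr)(L-1)=b^N-\frac{b^N}L+L-1\le b^N-(b-1)^N. \tag{5}$$

Let $G_0=F^{[N]}$. For every clique $Q$ of $G_0$ with exactly $r(L-1)$ vertices, take a new copy $D_Q$ of $D^{(r)}$ and identify its clique $M^{(r)}$ with $Q$ by any bijection. Let $G$ be the resulting graph. Such $Q$ exist by (5) and $\omega(G_0)=b^N$. Since only cliques of equal size are identified, $G_0$ and all the $D_Q$ are induced subgraphs of $G$.

**Proposition 15.** $G$ is $\mathcal L$-free, and no $\mathcal P$-set of $G$ meets all largest cliques of $G$.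

*Proof.* **Step 1 (holes).** This step shows that $G$ is $\mathcal L$-free. The graph $G$ arises from $G_0$ by gluing on the graphs $D_Q$ one after the other, each along the clique $Q$. All pieces are $\mathcal L$-free by Lemmas 11(a) and 14, and Lemma 9(b) applies at every gluing.

**Step 2 (largest cliques).** This step shows that the gadgets control the largest cliques. By the remark after Lemma 9, every clique of $G$ lies in $G_0$ or in some $D_Q$. So $\omega(G)=\max(b^N,rL)=rL$, and every largest clique of each $D_Q$ is a largest clique of $G$.

**Step 3 (contradiction).** This step combines the gadget with the power. Suppose $X$ is a $\mathcal P$-set of $G$ meeting all largest cliques of $G$. For each $Q$, the set $X\cap V(D_Q)$ is a $\mathcal P$-set of $D_Q$ and meets all largest cliques of $D_Q$ by Step 2. By Lemma 14, $X\cap Q\ne\emptyset$. So $X\cap V(G_0)$ is a $\mathcal P$-set of $G_0$ that meets every clique of $G_0$ of size $r(L-1)$. But by Lemma 11(d) and (5), $G_0-X$ has a clique of size at least $b^N-(b-1)^N\ge r(L-1)$, hence a clique of size exactly $r(L-1)$, disjoint from $X$. This is a contradiction. $\square$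

## 10. Explicit parameters for the complement of the seven-cycle

*Proof of Theorem 6.* Use $F=T$, $f=7$, $b=3$, $\mathcal L=\{5,6,\dots\}$, and $\mathcal P$ the class of perfect graphs. The requirements (1) were checked in Section 1. Take
$$k=21,\qquad L=20\cdot7^{21}+1,\qquad N=115,\qquad r=\lceil3^{115}/L\rceil.$$

**Step 1 (the choice of $k$).** This step verifies (2). We have $(7/6)^5=16807/7776>2.16$, so $(7/6)^{20}>2.16^4=4.6656^2>21.7>21=k$.

**Step 2 (the choice of $N$).** This step verifies (4). For the first inequality, $(3/2)^5=7.59\ldots>7$ and $(3/2)^{10}>57$. Since $115=5\cdot21+10$, this gives $(3/2)^{115}>57\cdot7^{21}>40\cdot7^{21}+2=2L$, which is $3^{115}>2L\cdot2^{115}$. For the second, $L\le21\cdot7^{21}<3^3\cdot9^{21}=3^{45}$, so $2L^2<3\cdot3^{90}=3^{91}<3^{115}$.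

**Step 3 (conclusion).** This step reads off the theorem. By Proposition 15, the graph $G$ of Section 9 with these parameters has no hole of length at least $5$, and no set inducing a perfect graph meets all its largest cliques. Taking $H=G$ in Definition 3, $G$ is not perfectly divisible. It is odd-hole-free because every odd hole has length at least $5$. $\blacksquare$

## 11. Arbitrary hereditary classes

*Proof of Theorem 7.* **Step 1 (statement 2 implies statement 1).** This is the trivial direction: if $G$ is $\mathcal L$-free, then $X=V(G)$ is a $\mathcal P$-set, and it meets all largest cliques because $G$ is non-null.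

**Step 2 (from a graph outside $\mathcal P$ to standing data).** For the converse, this step upgrades an arbitrary $\mathcal L$-free graph $F_0\notin\mathcal P$ to a graph $F$ satisfying (1). If $F_0$ is the null graph, then $\mathcal P=\emptyset$, since every graph contains the null graph as an induced subgraph; then there are no $\mathcal P$-sets and statement 1 fails for every non-null $\mathcal L$-free graph, for instance $K_1$. Now let $F_0$ be non-null and $b=\max(2,\omega(F_0))$. For each $v\in V(F_0)$ add $b-1$ new vertices that together with $v$ form a clique of size $b$ and have no other neighbors. Call the result $F$.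

- $F$ is $\mathcal L$-free: it arises by gluing cliques, which have no holes, onto $F_0$ along single vertices, so Lemma 9(b) applies.
- $F$ has $f\ge2$ vertices, as $b\ge2$.
- $\omega(F)=b$, because each clique of $F$ lies in $F_0$ or in one of the added $b$-cliques, and $\omega(F_0)\le b$.
- Every vertex of $F$ lies in one of the $b$-cliques.
- $F\notin\mathcal P$, because $\mathcal P$ is hereditary and $F$ contains $F_0\notin\mathcal P$ as an induced subgraph.

**Step 3 (conclusion).** This step applies the construction to $F$. Since $f\ge2$ and $b\ge2$, integers $k$ and $N$ satisfying (2) and (4) exist. Proposition 15 gives a non-null $\mathcal L$-free graph with no $\mathcal P$-set meeting all its largest cliques. So statement 1 fails whenever statement 2 fails. $\blacksquare$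

## 12. Several perfect sets, iterated divisibility, and coloring bounds

Three consequences come from inserting other classes $\mathcal P$ into Theorem 7.

**Corollary 16.** For every $q$ there is a graph $G$ with no hole of length at least $5$ (in particular, odd-hole-free) whose vertex set is not a union of $q$ sets inducing perfect graphs and one set inducing a graph of clique number less than $\omega(G)$.

*Proof.* Let $\mathcal P$ be the class of graphs whose vertex set is a union of $q$ sets inducing perfect graphs; it is hereditary. By Lemma 11(c) for $F=T$ and perfect graphs, a union of $q$ perfect sets in $T^{[n]}$ has at most $q\,6^n$ elements. So $T^{[n]}\notin\mathcal P$ once $7^n>q\,6^n$. By Lemma 11(a), $T^{[n]}$ has no hole of length at least $5$. Theorem 7 with $\mathcal L=\{5,6,\dots\}$ yields a non-null graph $G$ with no hole of length at least $5$ and no $\mathcal P$-set meeting all largest cliques. If $V(G)=X_1\cup\dots\cup X_q\cup Y$ with each $X_i$ inducing a perfect graph and $\omega(G[Y])<\omega(G)$, then $X_1\cup\dots\cup X_q$ is a $\mathcal P$-set, and it meets every largest clique because no largest clique lies inside $Y$. This is a contradiction. $\square$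

**Corollary 17.** Let $\mathcal P_0$ be the class of perfect graphs, and let $\mathcal P_{i+1}$ be the class of graphs in which every non-null induced subgraph $H$ has a $\mathcal P_i$-set meeting all largest cliques of $H$ (so $\mathcal P_1$ is the class of perfectly divisible graphs). Then for every $i$ there is an odd-hole-free graph outside $\mathcal P_i$; for $i=0$ it can be taken with no hole of length at least $5$.

*Proof.* Each $\mathcal P_i$ is hereditary: $\mathcal P_0$ clearly, and $\mathcal P_{i+1}$ because its condition concerns all induced subgraphs. For $i=0$ take $T$. If some odd-hole-free graph lies outside $\mathcal P_i$, then by Theorem 7, with $\mathcal L$ the odd integers at least $5$ and $\mathcal P=\mathcal P_i$, there is a non-null odd-hole-free graph $G$ with no $\mathcal P_i$-set meeting all its largest cliques. Taking $H=G$ shows $G\notin\mathcal P_{i+1}$. $\square$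

**Corollary 18.** Let $g$ be any function. If every odd-hole-free graph $G$ had a set $X$ meeting all its largest cliques such that $\chi(Z)\le g(\omega(Z))$ for all induced subgraphs $Z$ of $G[X]$, then $\chi(G)\le g(\omega(G))$ would already hold for all odd-hole-free graphs $G$.

*Proof.* Let $\mathcal P$ be the class of graphs $W$ with $\chi(Z)\le g(\omega(Z))$ for all induced subgraphs $Z$ of $W$; it is hereditary. The hypothesis gives statement 1 of Theorem 7 with $\mathcal L$ the odd integers at least $5$. So statement 2 holds: every odd-hole-free graph $G$ is in $\mathcal P$. Take $Z=G$. $\square$
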